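# Weakly tame sets in Stein manifolds with the density property

All complex manifolds are connected. $\mathrm{Aut}(X)$ is the group of holomorphic automorphisms of a complex manifold $X$. An exhaustion function on $X$ is a continuous function $\rho\colon X\to\mathbb R$ with relatively compact sublevel sets.

## 1. Strongly and weakly tame sets

**Definition 1.1.** A closed discrete infinite set $A\subset X$ is *strongly tame* if for every injective map $f\colon A\to A$ there is $F\in\mathrm{Aut}(X)$ with $F|_A=f$.

**Example 1.2.** In $\mathbb C^2$ the set $A=\{(j,0):j\in\mathbb N\}$ is strongly tame. Let $f$ be given by an injection $\varphi\colon\mathbb N\to\mathbb N$. An entire function can be prescribed on any closed discrete subset of $\mathbb C$, so there are entire $g,h$ with $g(j)=\varphi(j)$ and $h(\varphi(j))=\varphi(j)-j$. The second prescription is consistent because $\varphi$ is injective. Three shears do the job: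
$$(j,0)\xrightarrow{(z,\,w+g(z))}(j,\varphi(j))\xrightarrow{(z+h(w),\,w)}(\varphi(j),\varphi(j))\xrightarrow{(z,\,w-z)}(\varphi(j),0).$$

**Definition 1.3** (Winkelmann)**.** An infinite discrete subset $D\subset X$ is *weakly tame* if for every exhaustion function $\rho\colon X\to\mathbb R$ and every function $\zeta\colon D\to\mathbb R$ there is $\Phi\in\mathrm{Aut}(X)$ with $\rho(\Phi(x))\ge\zeta(x)$ for all $x\in D$.

So strong tameness prescribes where each point goes, while weak tameness only asks that the points can be pushed out as fast as we like.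

**Example 1.4.** The set $A$ of Example 1.2 is weakly tame. For each $j$ the set $\{w:\rho(j,w)<\zeta(j,0)\}$ is bounded. Pick $w_j$ outside it and an entire $b$ with $b(j)=w_j$. Then $\Phi(z,w)=(z,w+b(z))$ works.

**Lemma 1.5.** In every complex manifold $X$, a strongly tame set $D$ is weakly tame.

*Proof.* $D$ is countable, say $D=\{x_1,x_2,\dots\}$ without repetition. Let $\rho,\zeta$ be given. Since $D$ is closed and discrete, $\{\rho<\zeta(x_j)\}$ contains only finitely many points of $D$. So we can choose inductively $f(x_j)\in D\setminus\{f(x_1),\dots,f(x_{j-1})\}$ with $\rho(f(x_j))\ge\zeta(x_j)$. The map $f$ is injective, and an automorphism $F$ with $F|_D=f$ satisfies $\rho(F(x))\ge\zeta(x)$ on $D$. $\square$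

**Example 1.6.** On $\mathbb D\times\mathbb C$, with $\mathbb D$ the open unit disc, the two notions differ. Let $D=\{(z_j,0)\}$ with $z_j\in\mathbb D$ distinct and $|z_j|\to1$. The argument of Example 1.4, with $b\in\mathcal O(\mathbb D)$, shows that $D$ is weakly tame.

It is not strongly tame. Let $F=(F_1,F_2)\in\mathrm{Aut}(\mathbb D\times\mathbb C)$. For fixed $z$ the entire function $w\mapsto F_1(z,w)$ is bounded, hence constant, so $F_1(z,w)=\varphi(z)$. The same holds for $F^{-1}$, so $\varphi\in\mathrm{Aut}(\mathbb D)$. If $F$ swapped $(z_1,0)$ and $(z_2,0)$ and fixed $(z_3,0)$ and $(z_4,0)$, then $\varphi$ would fix two points of $\mathbb D$. By the Schwarz lemma $\varphi=\mathrm{id}$, contradicting $\varphi(z_1)=z_2$.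

## 2. Complete fields and the density property

A holomorphic vector field on $X$ is *complete* if its flow exists for all complex times; the time-$t$ maps are then automorphisms. Let $\mathrm{VF}(X)$ be the space of all holomorphic vector fields, with the topology of locally uniform convergence.

**Definition 2.1** (Varolin)**.** A Stein manifold $X$ has the *density property* if the Lie algebra generated by the complete holomorphic vector fields is dense in $\mathrm{VF}(X)$.

**Example 2.2.** $\mathbb C^2$ has the density property. The fields $w^b\partial_z$ and $z^aw\,\partial_w$ are complete, with flows $(z+tw^b,w)$ and $(z,e^{tz^a}w)$, and so is $z^a\partial_w$. We compute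
$$[w^b\partial_z,\,z^aw\,\partial_w]=a z^{a-1}w^{b+1}\partial_w-b\,z^aw^b\partial_z,\qquad [w^{b+1}\partial_z,\,z^a\partial_w]=a z^{a-1}w^{b+1}\partial_w-(b+1)z^aw^b\partial_z .$$
The difference is $z^aw^b\partial_z$. By symmetry all $z^aw^b\partial_w$ occur too. So the Lie algebra contains all polynomial fields, and these are dense.

**Example 2.3.** No Riemann surface is Stein with the density property. Such an $X$ would be noncompact and carry a nonzero complete field. The orbit of a point where the field is nonzero is a nonconstant holomorphic map $\mathbb C\to X$. It lifts to the universal cover, which by Liouville is not the disc, so it is $\mathbb C$, and $X\cong\mathbb C$ or $\mathbb C^*$. The flow of a complete field consists of affine maps in the first case, and of maps $z\mapsto cz$ in the second. So the complete fields are $(a+bz)\partial_z$, respectively $az\,\partial_z$. These form finite-dimensional, hence closed, Lie algebras in the infinite-dimensional space $\mathrm{VF}(X)$, and they are not dense.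

A zero-dimensional $X$ is a point and has no infinite subsets. From now on a manifold with the density property has dimension $n\ge2$.

**Example 2.4.** $\mathbb D\times\mathbb C$ does not have the density property. The first coordinate of an orbit of a complete field is a bounded entire function of time, hence constant. So complete fields are tangent to the fibers $\{z\}\times\mathbb C$, their brackets are too, and $\partial_z$ is not a limit of such fields.

Now everything in the following question is defined. It comes from Rafael B. Andrist, Riccardo Ugolini, "A new notion of Tameness", arXiv:1803.07862 (2018). By Lemma 1.5, strongly tame implies weakly tame. In $\mathbb C^n$, $n>1$, both notions coincide with the Rosay–Rudin notion of tameness, so they are equivalent there. On $\mathbb D\times\mathbb C$ they differ. *If $X$ is a Stein manifold with the density property, is every weakly tame set strongly tame?*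

**Theorem A.** Yes: in every connected Stein manifold with the density property, every weakly tame set is strongly tame.

## 3. The plane $\mathbb C^2$, by shears

In $\mathbb C^2$ we can settle the question by hand. Let $D=\{d_1,d_2,\dots\}\subset\mathbb C^2$ be weakly tame. With $\rho=|\cdot|^2$ and $\zeta(d_j)=16^j$ we get $\Phi\in\mathrm{Aut}(\mathbb C^2)$ such that $e_j=\Phi(d_j)$ satisfies $|e_j|\ge4^j$. In particular $\Phi(D)$, hence $D$, is closed and discrete. Strong tameness is invariant under automorphisms (conjugate $f$ and $F$), so it suffices to treat $E=\{e_j\}$.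

For $\lambda$ uniformly distributed on the unit sphere $S^3$ and a unit vector $e$, $|\langle e,\lambda\rangle|^2$ is uniformly distributed on $[0,1]$. So $|\langle e_j,\lambda\rangle|\le|e_j|^{1/2}$ has probability $1/|e_j|\le4^{-j}$. By Borel–Cantelli, for almost every $\lambda$ we have $|\langle e_j,\lambda\rangle|>|e_j|^{1/2}$ for all but finitely many $j$. For almost every $\lambda$ the numbers $\langle e_j,\lambda\rangle$ are also distinct. Choose such a $\lambda$ and linear coordinates $(z,w)$ with $z=\langle\cdot,\lambda\rangle$. Then $e_j=(z_j,w_j)$ with $z_j$ distinct and $|z_j|\to\infty$.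

Let $\varphi\colon\mathbb N\to\mathbb N$ be injective. Take entire $g,h,k$ with
$$g(z_j)=\varphi(j)-w_j,\qquad h(\varphi(j))=z_{\varphi(j)}-z_j,\qquad k(z_i)=w_i-i.$$
The shears $(z,w+g(z))$, $(z+h(w),w)$, $(z,w+k(z))$ move
$$(z_j,w_j)\to(z_j,\varphi(j))\to(z_{\varphi(j)},\varphi(j))\to(z_{\varphi(j)},w_{\varphi(j)}).$$
So $E$ is strongly tame.

The argument used weak tameness for one exhaustion and one growth rate only. That feature will survive. The linear projection and the shears will not: a general $X$ has no such coordinates.

## 4. Pushing points off one at a time, and the escape property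

Fix $X$ connected Stein with the density property, $n=\dim X\ge2$. By Remmert's theorem we take $X$ to be a closed submanifold of some $\mathbb C^M$. Put
$$d(x,y)=|x-y|,\qquad\rho(x)=|x|^2,\qquad M(r)=\{x\in X:\rho(x)\le r\}.$$
Closed bounded sets in $X$ are compact. We set $d(\cdot,\emptyset)=\infty$.

**Definition 4.1.** A compact $K\subset X$ is *$\mathcal O$-convex* if for every $x\in X\setminus K$ there is $g\in\mathcal O(X)$ with $|g(x)|>\sup_K|g|$. The empty set counts as $\mathcal O$-convex.

Closed balls in $\mathbb C^2$ are $\mathcal O$-convex. The unit sphere is not: by the maximum principle no $g$ works for $x=0$.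

**Definition 4.2.** $\alpha$ is *$\varepsilon$-close to $\mathrm{id}$ on $C$* if $d(\alpha(x),x)<\varepsilon$ for all $x\in C$. For $C=\emptyset$ this is no condition.

For example, $(z,w)\mapsto(z,w+z^N)$ is $\varepsilon$-close to $\mathrm{id}$ on $\{|z|\le\frac12\}\subset\mathbb C^2$ once $2^{-N}<\varepsilon$.

Here is what one would try. Let $D=\{a_1,a_2,\dots\}$ and $b_j=f(a_j)$. Build $F$ as a limit of compositions $\alpha_k\cdots\alpha_1$, where $\alpha_k$ is nearly the identity on a compact $L_{k-1}$, the $L_k$ exhaust $X$, and in each step finitely many points are matched. The density property does provide (Lemma 6.4 below) automorphisms that are nearly $\mathrm{id}$ on an $\mathcal O$-convex $K$ and move finitely many points outside $K$ to given places outside $K$. So we need the unmatched points to stay outside the compacts already frozen: before we pass to $L_k$, all of them must leave $L_k$.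

Only finitely many unmatched points lie in $L_k$, and we can push those out. This is the point where the attempt stops. The automorphism $\alpha$ that pushes them out is controlled on a compact set only, and it may carry other points of $D$ into $L_k$. On $\mathbb C^2$ the translation $(z+3,w)$ clears $(0,0)$ from the closed unit ball, and brings $(-3,0)$ in. Pushing those out may bring in others, and nothing makes this stop. Weak tameness, on the other hand, gives an automorphism that clears all of $D$ from $L_k$ at once, but nothing says that it is close to the identity on $L_{k-1}$. We need both at the same time.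

**Definition 4.3.** A closed discrete set $D\subset X$ has the *escape property* (Esc) if for every $\mathcal O$-convex compact $K$, every compact $L\subset X$ and every $\varepsilon>0$ there is $\Phi\in\mathrm{Aut}(X)$ which is $\varepsilon$-close to $\mathrm{id}$ on $K$ and satisfies $\Phi(D\setminus K)\cap L=\emptyset$.

For $K=\emptyset$, weak tameness gives this at once: take $\zeta$ constant and larger than $\max_L\rho$. The demand lies in the closeness on $K$.

**Example 4.4.** Without the density property, a weakly tame set may fail (Esc). Take $D=\{(z_j,0)\}\subset\mathbb D\times\mathbb C$ from Example 1.6 with $z_1=0$. Let $K=\{0\}\times\{|w-5|\le1\}$, which is $\mathcal O$-convex (use $z$ and $w-5$), and $L=\{|z|\le\frac12\}\times\{|w|\le1\}$. Measure closeness in the coordinates; on a compact set, for the question whether something holds for all $\varepsilon$, all metrics are equivalent. An automorphism maps fibers $\{z\}\times\mathbb C$ bijectively onto fibers, so on $\{0\}\times\mathbb C$ it has the form $(0,w)\mapsto(\varphi(0),aw+b)$. If it is $\varepsilon$-close to $\mathrm{id}$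 on $K$, then $|\varphi(0)|<\varepsilon$, and $\ell(w)=(a-1)w+b$ has modulus $<\varepsilon$ on $|w-5|\le1$. By Cauchy its slope is at most $\varepsilon$ in modulus, so $|b|=|\ell(0)|\le6\varepsilon$. For $\varepsilon\le\frac16$ the point $(0,0)\in D\setminus K$ stays in $L$.

The way past the obstacle is to fix the automorphisms *before* looking at $D$. For each radius $c_l$ a compactness argument gives a *finite* set $\mathcal A_l\subset\mathrm{Aut}(X)$ which can clear any configuration of at most $l$ points out of $M(c_l)$. Being finite, $\mathcal A_l$ cannot carry points into $M(c_l)$ from arbitrarily far away: there is $c_{l+1}$ such that points with $\rho\ge c_{l+1}$ are never carried in. So if a set has at most $l$ points in $M(c_l)$ and none in the gap $\{c_l<\rho<c_{l+1}\}$, a single member of $\mathcal A_l$ clears it completely. Weak tameness makes $D$ so sparse that, by the pigeonhole principle, this happens for infinitely many $l$. This yields more than Theorem A.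

**Theorem B.** There is a sequence $0<c_1<c_2<\cdots$, constructed from $X\subset\mathbb C^M$ alone, such that for an infinite closed discrete $D\subset X$ the following are equivalent:

* (a) $D$ is strongly tame;
* (b) $D$ is weakly tame;
* (c) for some enumeration $D=\{d_1,d_2,\dots\}$ and some $\Phi\in\mathrm{Aut}(X)$: $\rho(\Phi(d_j))\ge c_{2^j}$ for all $j$;
* (d) $D$ has the escape property (Esc).

Call sets with these properties *tame*. Then moreover:

1. Tame sets exist in $X$.
2. If $f\colon D\to D'$ is a bijection of tame sets, $K$ is an $\mathcal O$-convex compact with $D\cap K=D'\cap K$ and $f=\mathrm{id}$ there, and $\varepsilon>0$, then some $F\in\mathrm{Aut}(X)$ satisfies $F|_D=f$ and is $\varepsilon$-close to $\mathrm{id}$ on $K$. In particular, all tame sets form one $\mathrm{Aut}(X)$-orbit.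
3. Infinite subsets of tame sets are tame, and so are unions of tame sets with finite sets.

A version for volume-preserving automorphisms (Theorem C) is stated and proved in Section 10.

## 5. Five facts on $\mathcal O$-convex compacts, and inverses

This section uses only that $X$ is connected and Stein with $n\ge2$.

**(O1)** $M(r)$ is $\mathcal O$-convex. If $\rho(z_0)>r\ge 0$, the function $z\mapsto\langle z,z_0\rangle$ is at most $\sqrt r\,|z_0|<|z_0|^2$ in modulus on $M(r)$, and equals $|z_0|^2$ at $z_0$.

**(O2)** If $K$ is $\mathcal O$-convex and $S$ is finite, then $K\cup S$ is $\mathcal O$-convex. For $x\notin K\cup S$ take $g,h\in\mathcal O(X)$ with $g(x)=1>\sup_K|g|$, $h(x)=1$, $h|_S=0$. For large $N$, $g^Nh$ equals $1$ at $x$, vanishes on $S$ and is smaller than $1$ in modulus on $K$. Moreover, automorphisms map $\mathcal O$-convex compacts to $\mathcal O$-convex compacts.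

**(O3)** There is a countable family $T_1,T_2,\dots$ of $\mathcal O$-convex compacts such that for every $\mathcal O$-convex compact $K$ and open $U\supset K$ some $T_\nu$ satisfies $K\subset\operatorname{int}T_\nu\subset T_\nu\subset U$.

*Proof.* Let $(g_i)$ be dense in the separable space $\mathcal O(X)$. Take $\emptyset$ and all sets $\{x\in M(m):|g_i(x)|\le1,\ i\in I\}$ with $m\in\mathbb N$, $I$ finite. They are $\mathcal O$-convex by (O1). For $K=\emptyset$ use $T_\nu=\emptyset$. Otherwise choose $m$ with $\rho<m$ on $K$. For $x\in M(m)\setminus U$ there is, as $x\notin K$, a function $g\in\mathcal O(X)$ with $\sup_K|g|<1<|g(x)|$ (after scaling). Approximating $g$ on $K\cup\{x\}$, we find a $g_i$ with the same property, and $|g_i|>1$ near $x$. By compactness of $M(m)\setminus U$ finitely many $g_i$, $i\in I$, suffice. Then $T=\{x\in M(m):|g_i(x)|\le1,\ i\in I\}\subset U$, and $K$ lies in the open set $\{\rho<m,\ |g_i|<1,\ i\in I\}\subset T$. $\square$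

**(O4)** If $K$ is an $\mathcal O$-convex compact, then $X\setminus K$ is connected.

*Proof.* Let $K\ne\emptyset$. No component $V$ of $X\setminus K$ is relatively compact. Otherwise $\emptyset\neq\partial V\subset K$ (as $X$ is connected and noncompact), and by the maximum principle $|g|\le\sup_K|g|$ on $V$ for all $g\in\mathcal O(X)$, contradicting $V\cap K=\emptyset$.

Suppose a component $V$ is not all of $X\setminus K$. Let $g=1$ on $V$ and $g=0$ on the other components, and let $\chi$ be smooth with compact support, $\chi=1$ near $K$. Then $\tilde g=(1-\chi)g$, extended by $0$, is smooth on $X$, and $\bar\partial\tilde g$ has compact support. Since $n\ge2$, $H^1_c(X,\mathcal O)=0$ (Serre). So $\bar\partial\tilde g=\bar\partial v$ with $v$ smooth and compactly supported, and $G=\tilde g-v\in\mathcal O(X)$ equals $g$ outside a compact set. As no component is relatively compact, $G=1$ on a nonempty open set and $G=0$ on another. This contradicts the identity theorem. $\square$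

**(O5)** (Oka–Weil) Holomorphic sections of a holomorphic vector bundle on $X$ over a neighborhood of an $\mathcal O$-convex compact $H$ are uniform limits on $H$ of global holomorphic sections.

**Lemma 5.1.** Let $C\subset\operatorname{int}C^+$ be compacts and $\varepsilon>0$. There is $\delta>0$ such that if $\alpha\in\mathrm{Aut}(X)$ is $\delta$-close to $\mathrm{id}$ on $C^+$, then $C\subset\alpha(C^+)$, and $\alpha^{-1}$ is $\varepsilon$-close to $\mathrm{id}$ on $C$.

*Proof.* The second claim follows from the first if $\delta\le\varepsilon$: for $y\in C$ the point $x=\alpha^{-1}(y)$ lies in $C^+$, so $d(\alpha^{-1}(y),y)=d(x,\alpha(x))<\varepsilon$.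

For the first, let $\mathbb B\subset\mathbb C^n$ be the open unit ball. Cover $C$ by finitely many sets $\kappa^{-1}(\frac12\mathbb B)$, where $\kappa$ are charts whose image contains $\overline{\mathbb B}$ and $\kappa^{-1}(\overline{\mathbb B})\subset\operatorname{int}C^+$. For $\delta$ small, $\alpha$ maps each $\kappa^{-1}(\overline{\mathbb B})$ into the domain of $\kappa$, and $|\kappa\alpha\kappa^{-1}(w)-w|\le\frac12$ on $\overline{\mathbb B}$. For $u\in\frac12\mathbb B$ the map $w\mapsto u+w-\kappa\alpha\kappa^{-1}(w)$ sends $\overline{\mathbb B}$ into itself. By Brouwer it has a fixed point $w$, and then $\kappa\alpha\kappa^{-1}(w)=u$. So $\kappa^{-1}(u)\in\alpha(C^+)$. $\square$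

## 6. From complete fields to automorphisms that move finitely many points

Let $\mathcal C\subset\mathrm{VF}(X)$ be the linear span of the complete fields. The first lemma removes the brackets from the density property.

**Lemma 6.1.** $\mathcal C$ is dense in $\mathrm{VF}(X)$.

*Proof.* Let $V$ be complete with flow $\varphi_t$. The map $U\mapsto\varphi_t^*U$ is linear and continuous, and sends complete fields to complete fields (their flows are conjugated by $\varphi_t$). Hence it maps $\overline{\mathcal C}$ into itself. For $U\in\overline{\mathcal C}$ we get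
$$[V,U]=\lim_{t\to0}\frac{\varphi_t^*U-U}{t}\in\overline{\mathcal C},$$
where the limit is locally uniform because $\varphi_t^*U$ is holomorphic in $t$ and the point. By linearity in $V$ and continuity of the bracket (Cauchy's estimates), $[\overline{\mathcal C},\overline{\mathcal C}]\subset\overline{\mathcal C}$. So $\overline{\mathcal C}$ is a closed Lie algebra containing all complete fields, hence equals $\mathrm{VF}(X)$. $\square$

The next lemma passes from fields to maps: (i) nearby fields have nearby time-one maps, and (ii) the time-one map of a sum of complete fields is a limit of automorphisms. Flows are taken for real times.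

**Lemma 6.2.** Let $\Omega\subset X$ be open, $V$ a holomorphic vector field on $\Omega$ with local flow $\psi$, and $C\subset\Omega$ a nonempty compact set on which $\psi_s$ is defined for $0\le s\le1$.

(i) Let $H\subset\Omega$ be compact with $\psi_s(C)\subset\operatorname{int}H$ for $0\le s\le1$, and let $W_k\in\mathrm{VF}(X)$ converge to $V$ uniformly on $H$. Then for large $k$ the local flow of $W_k$ is defined on $C$ for times in $[0,1]$, and its time-one maps converge to $\psi_1$ uniformly on $C$.

(ii) Let $\Omega=X$ and $V=\sum_{i=1}^kV_i$ with $V_i$ complete with flows $\varphi^i$. With $g_h=\varphi^1_h\circ\dots\circ\varphi^k_h$ we have $g_{1/N}^N\to\psi_1$ uniformly on $C$.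

*Proof.*

**Step 1.** *We introduce a function that is constant along the flow of $V$, so that errors can be read off at the endpoint.* Let $\mathcal D\subset\mathbb R\times\Omega$ be the open domain of $\psi$, and put
$$u(s,y)=\psi_{1-s}(y)\quad\text{on the open set}\quad\mathcal U=\{(s,y):(1-s,y)\in\mathcal D\}.$$
So $u(s,y)$ is where $y$ ends if it follows $V$ for the remaining time $1-s$, and $u(1,y)=y$. The map $(s,y)\mapsto(s,u(s,y))$ is a diffeomorphism of $\mathcal U$ onto the open set $\mathcal U'=\{(s,w):(s-1,w)\in\mathcal D\}$, with inverse $(s,w)\mapsto(s,\psi_{s-1}(w))$. Differentiating $u(s+h,\psi_h(y))=u(s,y)$ at $h=0$ gives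
$$\partial_su+d_yu(V)=0\quad\text{on }\mathcal U.\tag{1}$$

**Step 2.** *We choose a compact neighborhood of the trajectories in which to work.* For $x\in C$ and $s\in[0,1]$ we have $\psi_{s-1}(\psi_1(x))=\psi_s(x)$, so $[0,1]\times\psi_1(C)\subset\mathcal U'$. For small $\eta>0$ the compact set
$$\Gamma'=\{(s,w)\in[0,1]\times X:d(w,\psi_1(C))\le\eta\}$$
lies in $\mathcal U'$. Let $\Gamma^+\subset\mathcal U$ be its compact preimage. As $\eta\to0$ the sets $\Gamma^+$ decrease to $\{(s,\psi_s(x)):0\le s\le1,\ x\in C\}$. So in (i) we may also assume $\Gamma^+\subset[0,1]\times H$.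

**Step 3.** *Proof of (i): the curve of $W_k$ stays in $\Gamma^+$ up to time $1$.* Let $c>0$ bound the norm of $d_yu$ on $\Gamma^+$, and let $k$ be so large that $c\,\epsilon_k<\eta$, where $\epsilon_k=\sup_H|W_k-V|$. Let $x\in C$ and let $y(s)$, $0\le s<s^*$, be the maximal integral curve of $W_k$ with $y(0)=x$. Since $u(0,x)=\psi_1(x)$, we have $(0,y(0))\in\Gamma^+$. Let $s_1\le\min(1,s^*)$ be the supremum of those $s<s^*$, $s\le1$, with $(\sigma,y(\sigma))\in\Gamma^+$ for all $\sigma\in[0,s]$. On $[0,s_1)$ the curve stays in a compact set, so $s_1<s^*$, and $(s,y(s))\in\Gamma^+$ on $[0,s_1]$. There (1) gives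
$$\frac{d}{ds}u(s,y(s))=d_yu(W_k-V),$$
of norm at most $c\,\epsilon_k$. So $|u(s,y(s))-\psi_1(x)|\le c\,\epsilon_k<\eta$ on $[0,s_1]$. If $s_1<1$, then, as $\mathcal U$ is open and the last inequality is strict, $(s,y(s))\in\Gamma^+$ also for $s$ slightly larger than $s_1$, a contradiction. So $s_1=1<s^*$, and $|y(1)-\psi_1(x)|=|u(1,y(1))-\psi_1(x)|\le c\,\epsilon_k$, uniformly in $x\in C$.

**Step 4.** *Proof of (ii): each of the $N$ steps costs $O(N^{-2})$.* As $\mathcal U$ is open and $\Gamma^+$ compact, there is $h_0>0$ with $(s+h,g_h(y))\in\mathcal U$ for $(s,y)\in\Gamma^+$, $0\le h\le h_0$. As $\partial_hg_h|_{h=0}=V$, (1) shows that $h\mapsto u(s+h,g_h(y))$ has derivative zero at $h=0$. By Taylor's formula and compactness,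
$$|u(s+h,g_h(y))-u(s,y)|\le ch^2\qquad((s,y)\in\Gamma^+,\ 0\le h\le h_0).$$
Let $h=1/N$ with $N>\max(1/h_0,c/\eta)$, $x\in C$, $y_i=g_h^i(x)$. We claim for $0\le i\le N$:
$$(ih,y_i)\in\Gamma^+,\qquad|u(ih,y_i)-\psi_1(x)|\le c\,i\,h^2.$$
For $i=0$ this is $u(0,x)=\psi_1(x)$. If it holds for $i<N$, then $((i+1)h,y_{i+1})\in\mathcal U$, and the estimate gives $|u((i+1)h,y_{i+1})-\psi_1(x)|\le c(i+1)h^2\le c/N<\eta$, so $((i+1)h,y_{i+1})\in\Gamma^+$. For $i=N$ we get $|y_N-\psi_1(x)|\le c/N$. $\square$

Approximation leaves small errors at the points to be moved. The next lemma corrects them exactly.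

**Lemma 6.3.** Let $p_1,\dots,p_s\in X$ be distinct, $C\subset X$ compact, $\varepsilon>0$. There is $\eta>0$ such that whenever $d(p_i',p_i)<\eta$ for all $i$, some $\gamma\in\mathrm{Aut}(X)$ satisfies $\gamma(p_i')=p_i$ for all $i$, and $\gamma,\gamma^{-1}$ are $\varepsilon$-close to $\mathrm{id}$ on $C$.

*Proof.* For $s=0$ take $\gamma=\mathrm{id}$. Evaluation $\mathrm{VF}(X)\to\bigoplus_iT_{p_i}X$ is continuous and, by Cartan, surjective. By Lemma 6.1 the image of $\mathcal C$ is a dense linear subspace of a finite-dimensional space, hence everything. So there are complete fields $V_1,\dots,V_{ns}$ whose evaluations form a basis. Let $\varphi^i$ be their flows and put $\Psi_t=\varphi^1_{t_1}\circ\dots\circ\varphi^{ns}_{t_{ns}}$, $t\in\mathbb C^{ns}$. The map $t\mapsto(\Psi_t(p_i))_i\in X^s$ has invertible derivative at $0$, so it is a local biholomorphism there. If $(p_i')$ is near $(p_i)$ there is thus a $t$ with $\Psi_t(p_i)=p_i'$ for all $i$, and $t\to0$ as $(p_i')\to(p_i)$. Take $\gamma=\Psi_t^{-1}$. As $t\to0$, $\Psi_t^{\pm1}\to\mathrm{id}$ uniformly on $C$. $\square$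

**Lemma 6.4 (moving points).** Let $K$ be an $\mathcal O$-convex compact, $P\subset K$ finite, $q_1,\dots,q_s\in X\setminus K$ distinct, $q_1',\dots,q_s'\in X\setminus K$ distinct, $\varepsilon>0$. There is $\alpha\in\mathrm{Aut}(X)$, $\varepsilon$-close to $\mathrm{id}$ on $K$, with $\alpha|_P=\mathrm{id}$ and $\alpha(q_j)=q_j'$ for all $j$.

*Proof.* For $s=0$ take $\alpha=\mathrm{id}$. Let $s\ge1$.

**Step 1.** *We reduce the existence of a global move to local moves, by connectedness.* By (O3) choose an $\mathcal O$-convex compact $K^+$ with $K\subset\operatorname{int}K^+$ and $q_j,q_j'\notin K^+$. By (O4), $X\setminus K^+$ is a connected manifold. The space $Y$ of $s$-tuples of distinct points of $X\setminus K^+$ arises from the connected manifold $(X\setminus K^+)^s$ by successively removing closed submanifolds of real codimension $2n\ge2$ (the parts of the diagonals $\{x_i=x_j\}$ not yet removed). So $Y$ is connected. For $Q,Q'\in Y$ write $Q\sim Q'$ if for every compact $C\subset\operatorname{int}K^+$ and every $\varepsilon>0$ there is $\alpha\in\mathrm{Aut}(X)$, $\varepsilon$-close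 to $\mathrm{id}$ on $C$, with $\alpha(Q)=Q'$ (entry by entry).

This is an equivalence relation. Reflexivity is clear. For the rest, given $C$ and $\varepsilon$, choose a compact $C'\subset\operatorname{int}K^+$ with $C\subset\operatorname{int}C'$. Transitivity: let $Q\sim Q'\sim Q''$. Take $\alpha$ with $\alpha(Q)=Q'$ which is $\frac\varepsilon2$-close to $\mathrm{id}$ on $C$, and so close that $\alpha(C)\subset C'$. Take $\beta$ with $\beta(Q')=Q''$ which is $\frac\varepsilon2$-close to $\mathrm{id}$ on $C'$. Then $\beta\alpha$ is as required. Symmetry: Lemma 5.1, applied to $C\subset\operatorname{int}C'$, shows that if $\alpha(Q)=Q'$ and $\alpha$ is close enough to $\mathrm{id}$ on $C'$, then $\alpha^{-1}$ is $\varepsilon$-close to $\mathrm{id}$ on $C$.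

**Step 2.** *We show that the classes are open; this is where the density property enters.* Let $Q=(q_j)\in Y$ (we rename). Choose pairwise disjoint open sets $U_0\supset K^+$ and coordinate neighborhoods $(U_j,\kappa_j)$ of $q_j$, $1\le j\le s$. By (O2) and (O3) there is an $\mathcal O$-convex compact
$$H\subset\Omega:=\bigcup_{j\ge0}U_j\quad\text{with}\quad K^+\cup\{q_1,\dots,q_s\}\subset\operatorname{int}H.$$
Let $B_j\subset(U_j\cap\operatorname{int}H)\setminus K^+$ be a closed coordinate ball centered at $q_j$. We claim $Q\sim Q'$ for *every* $Q'=(q_j')\in\prod\operatorname{int}B_j$, a neighborhood of $Q$ in $Y$ that does not depend on $C$ and $\varepsilon$.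

Let $C\subset\operatorname{int}K^+$ be compact and $\varepsilon>0$. Fix a compact neighborhood $C'\subset\operatorname{int}K^+$ of $C$, and let $\eta$ be given by Lemma 6.3 for the points $q_j'$, the compact $C'$ and $\frac\varepsilon2$. Let $V=0$ on $U_0$, and let $V$ be the constant field $\kappa_j(q_j')-\kappa_j(q_j)$ on $U_j$. Its flow $\psi_s$, $0\le s\le1$, is the identity on $C$ and moves $q_j$ along a segment inside $B_j$, with $\psi_1(q_j)=q_j'$. All these trajectories lie in $\operatorname{int}H$. By (O5), $V$ is a uniform limit on $H$ of global fields, and by Lemma 6.1 of finite sums of complete fields. By Lemma 6.2(i), applied to $C\cup\{q_1,\dots,q_s\}$, there is such a sum $W$ whose local flow is defined on this set for times in $[0,1]$, with time-one map as close to $\psi_1$ there as we wish. By Lemma 6.2(ii), applied to $W$, the same closeness is achieved by some $\alpha_1\in\mathrm{Aut}(X)$. So we may assume that $\alpha_1$ is $\frac\varepsilon2$-close to $\mathrm{id}$ on $C$, $\alpha_1(C)\subset C'$ and $d(\alpha_1(q_j),q_j')<\eta$. Lemma 6.3 gives $\gamma$, $\frac\varepsilon2$-close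 to $\mathrm{id}$ on $C'$, with $\gamma(\alpha_1(q_j))=q_j'$. Then $\gamma\alpha_1$ is $\varepsilon$-close to $\mathrm{id}$ on $C$ and sends $Q$ to $Q'$.

**Step 3.** *We conclude, and restore the points of $P$.* The classes are open and $Y$ is connected, so $Y$ is one class. Return to the original $q_j,q_j'$. Fix a compact neighborhood $K_1$ of $K$ and let $\eta$ be given by Lemma 6.3 for the distinct points $P\cup\{q_1',\dots,q_s'\}$, the compact $K_1$ and $\frac\varepsilon2$. Using $\sim$ with $C=K$ we get $\alpha_2\in\mathrm{Aut}(X)$, $\min(\eta,\frac\varepsilon2)$-close to $\mathrm{id}$ on $K$, with $\alpha_2(K)\subset K_1$ and $\alpha_2(q_j)=q_j'$. For $p\in P$ we have $d(\alpha_2(p),p)<\eta$. So Lemma 6.3 gives $\gamma$, $\frac\varepsilon2$-close to $\mathrm{id}$ on $K_1$, with $\gamma(\alpha_2(p))=p$ for $p\in P$ and $\gamma(q_j')=q_j'$. The map $\alpha=\gamma\alpha_2$ has all required properties. $\square$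

## 7. A growth rate that forces the escape property

We first record that (Esc) can be transported, and that it comes with fixed points for free.

**Lemma 7.1.** Let $D$ be closed discrete with (Esc).

(i) $\Psi(D)$ has (Esc) for every $\Psi\in\mathrm{Aut}(X)$, and subsets of $D$ have (Esc).

(ii) In (Esc) one can in addition require $\Phi|_P=\mathrm{id}$ for a given finite $P\subset K$.

*Proof.* (i) Given $K,L,\varepsilon$ for $\Psi(D)$, take $\Phi_0$ for $D$, $\Psi^{-1}(K)$, $\Psi^{-1}(L)$ and a small $\varepsilon'$, and put $\Phi=\Psi\Phi_0\Psi^{-1}$. For $x=\Psi(y)\in K$ we have $d(\Phi(x),x)=d(\Psi(\Phi_0(y)),\Psi(y))<\varepsilon$ if $\varepsilon'$ is small, by uniform continuity of $\Psi$ near $\Psi^{-1}(K)$. Also $\Phi(\Psi(D)\setminus K)=\Psi\big(\Phi_0(D\setminus\Psi^{-1}(K))\big)$ misses $L$. For $D_1\subset D$ note $D_1\setminus K\subset D\setminus K$.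

(ii) Let $L^+=\{d(\cdot,L)\le1\}$ and $K^+=\{d(\cdot,K)\le\frac\varepsilon2\}$; both are compact. Take $\eta$ from Lemma 6.3 for $P$, the compact $L\cup K^+$ and $\min(1,\frac\varepsilon2)$. Let $\Phi_0$ be as in (Esc) for $K$, $L^+$, $\min(\eta,\frac\varepsilon2)$. Choose $\gamma$ from Lemma 6.3 with $\gamma(\Phi_0(p))=p$ for $p\in P$, and put $\Phi=\gamma\Phi_0$. It fixes $P$. For $x\in K$, $\Phi_0(x)\in K^+$, so $d(\Phi(x),x)<\frac\varepsilon2+\frac\varepsilon2$. Since $\gamma^{-1}$ is $1$-close to $\mathrm{id}$ on $L$, $\gamma^{-1}(L)\subset L^+$. So if $x\in D\setminus K$ had $\Phi(x)\in L$, then $\Phi_0(x)\in L^+$, which is excluded. $\square$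

**The universal sequence $(c_l)$.** Let $T_1,T_2,\dots$ be as in (O3) and put $c_1=1$. Suppose $c_l$ is given. We claim that there is a *finite* set $\mathcal A_l\subset\mathrm{Aut}(X)$, containing $\mathrm{id}$, with the following property.

$(\ast)$ For all $\mu,\nu\le l$ with $T_\mu\subset\operatorname{int}T_\nu$, all $0\le m\le l$ and all $(x_1,\dots,x_m)\in\big(M(c_l)\setminus\operatorname{int}T_\nu\big)^m$, some $\alpha\in\mathcal A_l$ is $\frac1l$-close to $\mathrm{id}$ on $T_\mu$ and satisfies $\alpha(x_i)\notin M(c_l)$ for all $i$.

Indeed, fix $\mu,\nu,m$; for $m=0$ use $\mathrm{id}$. Given a tuple (coincidences allowed), its points lie outside $T_\mu$. Lemma 6.4 with $K=T_\mu$ gives $\alpha$, $\frac1l$-close to $\mathrm{id}$ on $T_\mu$, which moves the distinct points among the $x_i$ to distinct points outside $M(c_l)\cup T_\mu$. Such target points exist since $X$ is not compact. The condition $\alpha(x_i)\notin M(c_l)$ for all $i$ is open in the tuple, so the same $\alpha$ serves all nearby tuples. The space of tuples is compact, so finitely many $\alpha$ suffice. There are finitely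 many triples $(\mu,\nu,m)$.

Since $\mathcal A_l$ is finite, we can now choose $c_{l+1}\ge c_l+1$ such that
$$\alpha^{-1}(M(c_l))\subset\{\rho<c_{l+1}\}\quad\text{for all }\alpha\in\mathcal A_l.\tag{2}$$
In words: no $\alpha\in\mathcal A_l$ carries a point with $\rho\ge c_{l+1}$ into $M(c_l)$.

**Proposition 7.2.** If $E=\{e_1,e_2,\dots\}\subset X$ is infinite (the $e_j$ distinct) with $\rho(e_j)\ge c_{2^j}$ for all $j$, then $E$ is closed, discrete and has (Esc).

*Proof.*

**Step 1.** *We find radii with few points inside and an empty gap outside.* Since $c_l\to\infty$, $E$ is finite in each $M(r)$, hence closed and discrete. Let $j\ge1$. For $i>j$ we have $\rho(e_i)\ge c_{2^i}\ge c_{2^{j+1}}$, so $\{\rho<c_{2^{j+1}}\}$ contains at most the $j$ points $e_1,\dots,e_j$ of $E$. The $2^j>j$ disjoint sets $\{c_l<\rho<c_{l+1}\}$, $2^j\le l<2^{j+1}$, lie in it, so one of them misses $E$. For that $l$ also $M(c_l)\subset\{\rho<c_{2^{j+1}}\}$, so $|E\cap M(c_l)|\le j\le l$. Hence for infinitely many $l$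
$$E\cap\{c_l<\rho<c_{l+1}\}=\emptyset,\qquad|E\cap M(c_l)|\le l.\tag{3}$$

**Step 2.** *We clear $L$ with one element of $\mathcal A_l$.* Let $K,L,\varepsilon$ be given. The set $U=X\setminus(E\setminus K)$ is open and contains $K$. By (O3) choose $\nu$ with $K\subset\operatorname{int}T_\nu\subset T_\nu\subset U$, and then $\mu$ with $K\subset T_\mu\subset\operatorname{int}T_\nu$. So $E\cap T_\nu\subset K$. Choose $l$ with (3), $l\ge\mu,\nu$, $\frac1l<\varepsilon$ and $L\subset M(c_l)$. The points of $(E\setminus K)\cap M(c_l)$ number at most $l$ and lie in $M(c_l)\setminus\operatorname{int}T_\nu$. By $(\ast)$ some $\alpha\in\mathcal A_l$ is $\varepsilon$-close to $\mathrm{id}$ on $T_\mu\supset K$ and moves all of them out of $M(c_l)$. Every other point of $E\setminus K$ has $\rho>c_l$, hence $\rho\ge c_{l+1}$ by (3), so by (2) its image is outside $M(c_l)$ too. Thus $\alpha(E\setminus K)\cap L=\emptyset$. $\square$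

**Corollary 7.3.** Every weakly tame set $D$ is closed and has (Esc).

*Proof.* $D$ is countable, being discrete in a second countable space. Enumerate $D=\{d_1,d_2,\dots\}$ and apply weak tameness with our $\rho$ and $\zeta(d_j)=c_{2^j}$. We get $\Psi\in\mathrm{Aut}(X)$ with $\rho(\Psi(d_j))\ge c_{2^j}$ for all $j$. By Proposition 7.2, $\Psi(D)$ is closed and discrete with (Esc). Hence $D$ is closed, and it has (Esc) by Lemma 7.1(i) applied to $\Psi^{-1}$. $\square$

## 8. Interpolating a bijection between sets with the escape property

With (Esc) the inductive scheme of Section 4 can be carried out. One more point needs care: a target $b_j$ may lie in a compact that is already frozen. So we work from both sides. We move $D$ by $A_k$ and $D'$ by $B_k$ to common positions $z_j$, and take $F=B^{-1}A$ in the limit.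

**Theorem 8.1.** Let $f\colon D\to D'$ be a bijection between infinite closed discrete sets having (Esc). Let $K$ be an $\mathcal O$-convex compact (possibly empty) with $D\cap K=D'\cap K$ and $f=\mathrm{id}$ on this set, and let $\varepsilon>0$. Then there is $F\in\mathrm{Aut}(X)$ with $F|_D=f$ which is $\varepsilon$-close to $\mathrm{id}$ on $K$.

*Proof.* Enumerate $D=\{a_1,a_2,\dots\}$ without repetition and put $b_j=f(a_j)$.

**Step 1.** *We fix the first compact and the total error allowed.* If $K=\emptyset$ let $L_0=\emptyset$, $\delta=1$. Otherwise (O3), with $U=X\setminus\big((D\cup D')\setminus K\big)$, gives an $\mathcal O$-convex compact $L_0$ with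
$$K\subset\operatorname{int}L_0,\qquad L_0\cap(D\cup D')=K\cap D.$$
Choose a compact $K_1$ with $K\subset\operatorname{int}K_1\subset K_1\subset\operatorname{int}L_0$. Choose $\delta\in(0,\frac\varepsilon2)$ such that $\{x:d(x,K)\le\delta\}\subset K_1$ and such that every $\beta\in\mathrm{Aut}(X)$ which is $2\delta$-close to $\mathrm{id}$ on $L_0$ has inverse $\frac\varepsilon2$-close to $\mathrm{id}$ on $K_1$. This is possible by Lemma 5.1.

**Step 2.** *We state what is to be constructed.* Put $L_{-1}=\emptyset$, $J_{-1}=\emptyset$, $J_0=\{j:a_j\in K\}$ (finite), $z_j=a_j=b_j$ for $j\in J_0$, and $A_0=B_0=\mathrm{id}$. We construct inductively $A_k,B_k\in\mathrm{Aut}(X)$, $\mathcal O$-convex compacts $L_k$, finite sets $J_k\supset J_{k-1}$ of indices already matched, and distinct points $z_j$ ($j\in J_k$) such that: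

* (I1) $L_{k-1}\subset\operatorname{int}L_k$, and $M(k)\subset L_k$ if $k\ge1$;
* (I2) $A_k(a_j)=B_k(b_j)=z_j\in L_k$ for $j\in J_k$;
* (I3) $A_k(a_j)\notin L_k$ and $B_k(b_j)\notin L_k$ for $j\notin J_k$;
* (I4) $A_k(M(k))\cup B_k(M(k))\subset L_k$ if $k\ge1$;
* (I5) for $k\ge1$: $A_k=\alpha_kA_{k-1}$ and $B_k=\beta_kB_{k-1}$, where $\alpha_k,\beta_k$ are $\varepsilon_k$-close to $\mathrm{id}$ on $L_{k-1}$ and map $L_{k-1}$ into $L_k$.

Here $0<\varepsilon_k\le\delta2^{-k}$ is so small that for every $\sigma\in\mathrm{Aut}(X)$ which is $\varepsilon_k$-close to $\mathrm{id}$ on $L_{k-1}$,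
$$d\big(A_{k-1}^{-1}\sigma^{-1}(y),A_{k-1}^{-1}(y)\big)<2^{-k},\quad d\big(B_{k-1}^{-1}\sigma^{-1}(y),B_{k-1}^{-1}(y)\big)<2^{-k}\qquad(y\in L_{k-2}).\tag{4}$$
Such $\varepsilon_k$ exists. By Lemma 5.1 for $L_{k-2}\subset\operatorname{int}L_{k-1}$, $\sigma^{-1}$ is as close to $\mathrm{id}$ on $L_{k-2}$ as we wish, and $A_{k-1}^{-1},B_{k-1}^{-1}$ are uniformly continuous near $L_{k-2}$.

**Step 3.** *We check the start $k=0$.* Only (I3) needs an argument. Let $j\notin J_0$. Then $a_j\notin K$, so $a_j\notin L_0$. If $b_j\in L_0$, then $b_j\in K\cap D'=K\cap D$, so $f(b_j)=b_j=f(a_j)$. By injectivity $a_j=b_j\in K$, a contradiction.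

**Step 4.** *We pass from $k-1$ to $k$: first match finitely many new points, then let all others escape.* Fix $\varepsilon_k$. Choose $R\ge k$ with $L_{k-1}\cup A_{k-1}(M(k))\cup B_{k-1}(M(k))\subset M(R)$. The set
$$N_k=\{j\notin J_{k-1}:A_{k-1}(a_j)\in M(R)\text{ or }B_{k-1}(b_j)\in M(R)\}$$
is finite, because $A_{k-1}(D)$ and $B_{k-1}(D')$ are closed and discrete. Put $J_k=J_{k-1}\cup N_k$ and choose distinct $z_j\in X\setminus L_{k-1}$ for $j\in N_k$. All $z_j$, $j\in J_k$, are then distinct, since the old ones lie in $L_{k-1}$.

*Matching.* By (I3) for $k-1$ the points $A_{k-1}(a_j),B_{k-1}(b_j)$, $j\in N_k$, lie outside $L_{k-1}$. So Lemma 6.4, with $L_{k-1}$ as the compact and $P=\{z_j:j\in J_{k-1}\}$, gives $\alpha',\beta'\in\mathrm{Aut}(X)$, $\frac{\varepsilon_k}2$-close to $\mathrm{id}$ on $L_{k-1}$, fixing $z_j$ for $j\in J_{k-1}$, with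
$$\alpha'A_{k-1}(a_j)=z_j=\beta'B_{k-1}(b_j)\qquad(j\in N_k).$$

*Escaping.* The sets
$$K_a=\alpha'(M(R))\cup\{z_j:j\in J_k\},\qquad K_b=\beta'(M(R))\cup\{z_j:j\in J_k\}$$
are $\mathcal O$-convex by (O1), (O2). Choose $r_k\ge k$ such that all points of $X$ at distance $\le1$ from $K_a\cup K_b\cup L_{k-1}$ lie in $\{\rho<r_k\}$, and put $L_k=M(r_k)$. The set $\alpha'A_{k-1}(D)$ has (Esc) by Lemma 7.1(i). So Lemma 7.1(ii) gives $\alpha''\in\mathrm{Aut}(X)$, $\min(1,\frac{\varepsilon_k}2)$-close to $\mathrm{id}$ on $K_a$, fixing all $z_j$ ($j\in J_k$), with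
$$\alpha''\big(\alpha'A_{k-1}(D)\setminus K_a\big)\cap L_k=\emptyset.$$
Similarly we get $\beta''$ for $\beta'B_{k-1}(D')$ and $K_b$. Put $\alpha_k=\alpha''\alpha'$, $\beta_k=\beta''\beta'$, $A_k=\alpha_kA_{k-1}$, $B_k=\beta_kB_{k-1}$.

**Step 5.** *We check (I1)–(I5) for $k$.* The argument for $B_k$ is the same as for $A_k$ throughout.

(I1) holds by the choice of $r_k$.

(I2): for $j\in J_{k-1}$ we have $A_{k-1}(a_j)=z_j$, and $\alpha',\alpha''$ fix $z_j$. For $j\in N_k$, $\alpha'$ moves $A_{k-1}(a_j)$ to $z_j$ and $\alpha''$ fixes it. Also $z_j\in K_a\subset L_k$.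

(I3): let $j\notin J_k$. Then $A_{k-1}(a_j)\notin M(R)$, so $\alpha'A_{k-1}(a_j)\notin\alpha'(M(R))$. By injectivity it is none of the points $z_i=\alpha'A_{k-1}(a_i)$, $i\in J_k$. So it is not in $K_a$, and $\alpha''$ maps it outside $L_k$.

(I4): $A_k(M(k))\subset\alpha''\alpha'(M(R))\subset\alpha''(K_a)\subset L_k$, as $\alpha''$ is $1$-close to $\mathrm{id}$ on $K_a$.

(I5): in the same way $\alpha_k(L_{k-1})\subset\alpha''\alpha'(M(R))\subset L_k$. For $x\in L_{k-1}\subset M(R)$ we have $\alpha'(x)\in K_a$, so
$$d(\alpha_k(x),x)\le d(\alpha''\alpha'(x),\alpha'(x))+d(\alpha'(x),x)<\varepsilon_k.$$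

**Step 6.** *We show that $A_k$ and $B_k$ converge to automorphisms.* Let $x\in M(m)$, $k\ge m\ge1$. By (I4) $A_k(x)\in L_k$, so by (I5)
$$d(A_{k+1}(x),A_k(x))<\varepsilon_{k+1}\le\delta2^{-k-1}.$$
Thus $A_k$ converges locally uniformly to a holomorphic map $A\colon X\to X$ ($X$ is closed in $\mathbb C^M$). For $y\in L_m$ and $k\ge m+2$ we have $y\in L_{k-2}$, and (4) with $\sigma=\alpha_k$ gives $d(A_k^{-1}(y),A_{k-1}^{-1}(y))<2^{-k}$. As $M(m)\subset L_m$, $A_k^{-1}$ converges locally uniformly to a holomorphic $\hat A\colon X\to X$. Passing to the limit in $A_kA_k^{-1}=\mathrm{id}=A_k^{-1}A_k$ gives $A\hat A=\hat AA=\mathrm{id}$, so $A\in\mathrm{Aut}(X)$. Likewise $B_k\to B\in\mathrm{Aut}(X)$.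

**Step 7.** *We check that every point gets matched.* Given $j$, pick $k\ge1$ with $a_j\in M(k)$. In step $k$ we have $A_{k-1}(a_j)\in A_{k-1}(M(k))\subset M(R)$, so $j\in J_k$. Hence $A_{k'}(a_j)=z_j=B_{k'}(b_j)$ for all $k'\ge k$, and $A(a_j)=B(b_j)$. So $F=B^{-1}A$ satisfies $F(a_j)=b_j$ for all $j$.

**Step 8.** *We check the closeness on $K$, if $K\ne\emptyset$.* For $x\in L_0$, (I5) gives $A_k(x)\in L_k$ for all $k$, so $d(A(x),x)\le\sum_{k\ge1}\varepsilon_k\le\delta<\frac\varepsilon2$. Likewise $d(B(x),x)\le\delta<2\delta$. By the choice of $\delta$, $A(K)\subset K_1$, and $B^{-1}$ is $\frac\varepsilon2$-close to $\mathrm{id}$ on $K_1$. For $x\in K$ therefore $d(B^{-1}A(x),x)\le d(B^{-1}(A(x)),A(x))+d(A(x),x)<\varepsilon$. $\square$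

## 9. Weak tameness, growth, escape and strong tameness are equivalent

**Proof of Theorem A.** Let $D$ be weakly tame and $f\colon D\to D$ injective. By Corollary 7.3, $D$ is closed, discrete and has (Esc). Its infinite subset $f(D)$ is closed and discrete and has (Esc) by Lemma 7.1(i). Theorem 8.1 with $D'=f(D)$ and $K=\emptyset$ gives $F\in\mathrm{Aut}(X)$ with $F|_D=f$. So $D$ is strongly tame. $\square$

By Example 1.6 the density property cannot simply be dropped.

**Proof of Theorem B.** Take the sequence $(c_l)$ of Section 7.

(a)⇒(b) is Lemma 1.5. (b)⇒(c) is the definition of weak tameness with $\zeta(d_j)=c_{2^j}$. (c)⇒(d): Proposition 7.2 and Lemma 7.1(i). (d)⇒(a): the proof of Theorem A used only that $D$ is infinite, closed and discrete with (Esc).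

*Part 1.* Choose distinct $e_j$ with $\rho(e_j)\ge c_{2^j}$. By Proposition 7.2 the set $\{e_j\}$ is closed and discrete, and (c) holds with $\Phi=\mathrm{id}$.

*Part 2.* The first claim is Theorem 8.1. Between any two tame sets there is a bijection, both being countably infinite. With $K=\emptyset$ we see that some automorphism maps one onto the other. Conversely, images of tame sets under automorphisms are tame by Lemma 7.1(i).

*Part 3.* Infinite subsets are covered by Lemma 7.1(i). Now let $D$ be tame and $S$ finite. The set $D\cup S$ is infinite, closed and discrete; we verify (Esc). Given $K,L,\varepsilon$, put $S'=S\setminus K$, and by (O3) let $K^+$ be an $\mathcal O$-convex compact with $K\subset\operatorname{int}K^+$ and $K^+\cap S'=\emptyset$. By Lemma 6.4 choose $\sigma\in\mathrm{Aut}(X)$, $\frac\varepsilon2$-close to $\mathrm{id}$ on $K^+$, with $\sigma(S')\cap L=\emptyset$. The set $K\cup S'$ is $\mathcal O$-convex by (O2). By Lemma 7.1(ii) choose $\Phi_1$ which is $\frac\varepsilon2$-close to $\mathrm{id}$ on $K\cup S'$, so close that $\Phi_1(K)\subset K^+$, which fixes $S'$,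 and which satisfies
$$\Phi_1\big(D\setminus(K\cup S')\big)\cap\sigma^{-1}(L)=\emptyset.$$
Then $\sigma\Phi_1$ is $\varepsilon$-close to $\mathrm{id}$ on $K$. It maps $D\setminus(K\cup S')$ outside $L$, and it maps $S'$ to $\sigma(S')$, also outside $L$. As $(D\cup S)\setminus K\subset\big(D\setminus(K\cup S')\big)\cup S'$, this is (Esc). $\square$

## 10. The volume-preserving version

**Definition 10.1.** Let $X$ be a connected Stein manifold, $n=\dim X\ge2$, with a holomorphic volume form $\omega$. Let $\mathrm{VF}_\omega(X)$ be the space of $V\in\mathrm{VF}(X)$ with $d(i_V\omega)=0$, that is, with vanishing Lie derivative $\mathcal L_V\omega$. It is a closed Lie subalgebra of $\mathrm{VF}(X)$. $X$ has the *volume density property* if the Lie algebra generated by the complete fields in $\mathrm{VF}_\omega(X)$ is dense in $\mathrm{VF}_\omega(X)$. $\mathrm{Aut}_\omega(X)$ is the closed subgroup of automorphisms preserving $\omega$.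

**Example 10.2.** $\mathbb C^2$ with $\omega=dz\wedge dw$ has the volume density property. Every $V\in\mathrm{VF}_\omega(\mathbb C^2)$ satisfies $i_V\omega=dh$ with $h$ entire, that is, $V=h_w\partial_z-h_z\partial_w$. Replacing $h$ by its Taylor polynomials, we see that the fields with $h$ polynomial are dense. The polynomials $(z+bw)^k$, for $k+1$ distinct $b$, span the homogeneous polynomials of degree $k$ (Vandermonde). For $h=(z+bw)^k$ the field is $k(z+bw)^{k-1}(b\,\partial_z-\partial_w)$. It annihilates $z+bw$, so it is constant along its orbits and complete.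

**Theorem C.** Theorems A and B hold for connected Stein manifolds of dimension $\ge2$ with the volume density property, with $\mathrm{Aut}(X)$ replaced everywhere by $\mathrm{Aut}_\omega(X)$, also in the definitions of strongly and weakly tame and of (Esc). (The sequence $(c_l)$ is then constructed from $X\subset\mathbb C^M$ and $\omega$.)

*Proof.* Section 5 uses only that $X$ is connected and Stein with $n\ge2$; Lemma 5.1 applies in particular to elements of $\mathrm{Aut}_\omega(X)$. In Sections 7–9 the density property enters only through Lemmas 6.3 and 6.4. The group is otherwise used only through composition, inversion and locally uniform limits, all of which preserve $\omega$. Lemma 1.5 is formal. So it suffices to prove Lemmas 6.3 and 6.4 for $\mathrm{Aut}_\omega(X)$. Note that $V\mapsto i_V\omega$ is an isomorphism from vector fields to $(n-1)$-forms, since $\omega$ has no zeros.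

**Step 1.** *Lemmas 6.1 and 6.2 carry over.* Let $\mathcal C_\omega$ be the span of the complete fields in $\mathrm{VF}_\omega(X)$. If $V$ is one of them, its flow preserves $\omega$, because $\frac{d}{dt}\varphi_t^*\omega=\varphi_t^*\mathcal L_V\omega=0$. So $\varphi_t^*$ preserves $\mathrm{VF}_\omega(X)$, and the proof of Lemma 6.1 shows that $\mathcal C_\omega$ is dense in $\mathrm{VF}_\omega(X)$. Lemma 6.2 is unchanged, and for complete $V_i\in\mathrm{VF}_\omega(X)$ the automorphisms $g_h$ preserve $\omega$.

**Step 2.** *For Lemma 6.3 we need that $\mathrm{VF}_\omega(X)\to\bigoplus_iT_{p_i}X$ is surjective.* By Cartan there is a global holomorphic $(n-2)$-form $\theta$ with prescribed $1$-jets at the $p_i$. Define $W$ by $i_W\omega=d\theta$; then $d(i_W\omega)=0$, so $W\in\mathrm{VF}_\omega(X)$. The value of $d\theta$ at $p_i$ depends only on the $1$-jet of $\theta$. Since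
$$d(z_{i_1}\,dz_{i_2}\wedge\dots\wedge dz_{i_{n-1}})=dz_{i_1}\wedge\dots\wedge dz_{i_{n-1}},$$
$d\theta$ takes arbitrary values at the $p_i$, hence so does $W$. The rest of the proof is unchanged, with fields in $\mathcal C_\omega$; the resulting $\gamma$ preserves $\omega$.

**Step 3.** *For Lemma 6.4 we only have to approximate the field $V$ of its Step 2 by elements of $\mathcal C_\omega$, uniformly on $H$.* Choose the charts $\kappa_j$ such that $\omega=dz_1\wedge\dots\wedge dz_n$ on $U_j$. This is possible: if $\omega=h\,dz_1\wedge\dots\wedge dz_n$, replace $z_1$ by a function $w_1$ with $\partial w_1/\partial z_1=h$ and shrink $U_j$. Then on $U_j$, $j\ge1$, the constant field $V$ has $i_V\omega$ with constant coefficients, so $i_V\omega=d\theta_j$ with an $(n-2)$-form $\theta_j$ with linear coefficients. Put $\theta_0=0$ on $U_0$. Then $\theta=(\theta_j)_{j\ge0}$ is a holomorphic $(n-2)$-form on $\Omega=\bigcup_{j\ge0}U_j$ with $d\theta=i_V\omega$. By (O3) there is an $\mathcal O$-convex compact $H'\subset\Omega$ with $H\subset\operatorname{int}H'$. By (O5) we can approximate $\theta$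 uniformly on $H'$ by global holomorphic $(n-2)$-forms $\tilde\theta$. By Cauchy's estimates $d\tilde\theta$ approximates $d\theta$ uniformly on $H$. So the field $\tilde W$ defined by $i_{\tilde W}\omega=d\tilde\theta$ lies in $\mathrm{VF}_\omega(X)$ and approximates $V$ uniformly on $H$. By Step 1, $\tilde W$ can be replaced by a finite sum of complete fields in $\mathrm{VF}_\omega(X)$. From here on the proof of Lemma 6.4 continues as before, and all automorphisms in it preserve $\omega$. $\square$
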